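# Similarity classes over $R/P^n$ and commuting $n$-tuples over $\mathbf F_q$

## 1. Two-by-two matrices over $R/P^n$, and $n$ commuting two-by-two matrices

How many similarity classes are there in $M_2(\mathbf Z/4)$? Sort the matrices $A$ by how long they stay scalar.

If $A$ is not scalar modulo $2$, there is a vector $v$ with $v,Av$ independent modulo $2$, hence a basis of $(\mathbf Z/4)^2$. In this basis $A$ is the companion matrix of its characteristic polynomial. So the class of $A$ is given by trace and determinant, freely: $4\cdot 4=16$ classes. If $A$ is scalar modulo $2$ but not scalar, write $A=\lambda+2B$ with $\lambda\in\{0,1\}$ and $B\in M_2(\mathbf F_2)$ not scalar. Both are determined by $A$, and conjugating $A$ conjugates $B$. So there are $2\cdot 4=8$ classes. Finally there are $4$ scalar matrices. The total is $16+8+4=28$.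

Now a different count: pairs of commuting matrices in $M_2(\mathbf F_2)$ up to simultaneous conjugation. Let us do it over any $k=\mathbf F_q$ and for $n$-tuples. There are $q^n$ scalar tuples, each alone in its class. If some entry $x_r$ is not scalar, then $k^2$ is a cyclic $k[x_r]$-module, so the centralizer of $x_r$ is the two-dimensional algebra $E=k[x_r]$, and the whole tuple lies in $E$. Since $k^2$ is the regular $E$-module, two subalgebras of this kind that are isomorphic are conjugate, and every automorphism of $E$ is induced by a conjugation. A nonscalar tuple generates its $E$, so the classes with a given type of $E$ are the orbits of $\mathrm{Aut}(E)$ on the $q^{2n}-q^n$ nonscalar tuples in $E^n$. There are three types: $k\times k$ and $\mathbf F_{q^2}$, with automorphism group of order $2$, and $k[N]$ with $N^2=0$, $N\neq 0$, with automorphisms $N\mapsto cN$, a group of order $q-1$. In each case a nontrivial automorphism fixes only the scalars, so the action on nonscalar tuples is free. The number of classes is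
$$q^n+2\cdot\frac{q^{2n}-q^n}{2}+\frac{q^{2n}-q^n}{q-1}=q^{2n}+q^{2n-1}+\dots+q^{n}.$$
For $q=n=2$ this is $16+8+4=28$ again.

The agreement persists. Let $R$ be a discrete valuation ring with residue field $k$, maximal ideal $P=(\pi)$, and $R_n=R/P^n$. Every $A\in M_2(R_n)$ that is scalar modulo $\pi^j$ but not modulo $\pi^{j+1}$, $0\le j<n$, is uniquely $\lambda+\pi^jB$ with $\lambda$ in a fixed set of $q^j$ representatives of $R_n$ modulo $\pi^j$ and $B\in M_2(R_{n-j})$ not scalar modulo $\pi$. By the companion argument the classes of such $B$ are given by trace and determinant in $R_{n-j}$. This gives $q^j\cdot q^{2(n-j)}=q^{2n-j}$ classes. With the $q^n$ scalar matrices the total is $q^{2n}+q^{2n-1}+\dots+q^n$, the same polynomial.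

Notice the shape of the term $q^{2n-j}$: the first $j$ levels contributed a factor $q$ each, the remaining $n-j$ levels a factor $q^2$ each. We shall see what these factors measure.

## 2. The conjecture, and what is true instead

Throughout $k=\mathbf F_q$, $R$ is a discrete valuation ring with residue field $k$ and maximal ideal $P$, and $R_n=R/P^n$. Matrices $A,B\in M_m(R_n)$ are similar if $B=gAg^{-1}$ for some $g\in GL_m(R_n)$. Let $s_m(n)$ be the number of similarity classes in $M_m(R_n)$. Let $c_m(n)=c_{q,m}(n)$ be the number of isomorphism classes of $m$-dimensional modules over $\mathbf F_q[x_1,\dots,x_n]$. A module structure on $k^m$ is a commuting $n$-tuple of matrices, and an isomorphism is a simultaneous conjugation, so $c_m(n)$ is the number of simultaneous similarity classes of commuting $n$-tuples in $M_m(k)$.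

The problem is taken from Amritanshu Prasad, "Equivalence classes of nodes in trees and rational generating functions", arXiv:1407.5284 (2014). Known results: $s_m(2)=c_m(2)$ for every $m$, and for $m\le 3$ one has $s_m(n)=c_m(n)$ for all $n$. The conjecture says that $s_m(n)=c_m(n)$ for all positive integers $m,n$.

It is false for every $m\ge4$. Put
$$\Lambda=\Lambda_m=\lfloor m^2/4\rfloor+1 .$$

**Theorem 1.** Let $m\ge4$ and let $R$ be any discrete valuation ring with residue field $\mathbf F_q$. There are constants $C,\eta>0$ and $n_1$, depending only on $m,R$, such that for all $n\ge n_1$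
$$s_m(n)\le C\,(n+1)^{m^2}q^{(\Lambda-\eta)n},\qquad\text{whereas}\qquad c_m(n)\ge q^{\Lambda n-m^2}\quad(n\ge1).$$
Hence $s_m(n)<c_m(n)$ for all large $n$, and $s_m(n)/c_m(n)\to0$ exponentially fast. In particular the conjecture is false.

**Theorem 2.**

1. For each fixed $R$: equality $s_m(n)=c_m(n)$ holds for all $n$ if and only if $m\le3$.
2. For each fixed $m,q$ there is $C'$ with $q^{-m^2}q^{\Lambda n}\le c_m(n)\le C'q^{\Lambda n}$ for all $n$.
3. Every unital subalgebra $L$ of $M_m(F)$, $F$ any field, satisfies $\dim L-\dim[L,L]\le\Lambda_m$, where $[L,L]$ is the linear span of all commutators. Equality occurs.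

No assumption is made on the characteristic of $R$. The number $n_1$ is not explicit, because it depends on constants in Greenberg's approximation theorem (Section 8).

Since $R/P^n=\hat R/\hat P^n$ for the completion $\hat R$, **we assume from now on that $R$ is complete**, with uniformizer $\pi$ and fraction field $K$.

The lower bound for $c_m(n)$ is quick. The algebra
$$k\cdot1+\left\{\begin{pmatrix}0&B\\0&0\end{pmatrix}\right\},\qquad B\text{ of size }\lfloor m/2\rfloor\times\lceil m/2\rceil, \tag{1}$$
is commutative, because the product of any two of the block matrices is $0$. Its dimension is $1+\lfloor m/2\rfloor\lceil m/2\rceil=\Lambda$. It contains $q^{\Lambda n}$ $n$-tuples, all commuting. A simultaneous similarity class has at most $|GL_m(k)|\le q^{m^2}$ elements. So $c_m(n)\ge q^{\Lambda n-m^2}$.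

The rest of the work is an upper bound for $s_m(n)$ with a smaller exponent.

## 3. The decreasing chain of algebras $L_i(A)$

We count similarity classes with Burnside's lemma, so we must know the size of centralizers in $M_m(R_n)$. We measure it level by level.

**Definition.** For $A\in M_m(R_n)$ and $1\le i\le n$ let $A^{(i)}$ be the image of $A$ in $M_m(R_i)$ and $Z_i(A)$ the centralizer of $A^{(i)}$ in $M_m(R_i)$. Let $L_i(A)\subset M_m(k)$ be the image of $Z_i(A)$ modulo $\pi$.

This is a unital $k$-subalgebra of $M_m(k)$ that depends only on $A^{(i)}$. Reducing an element of $Z_{i+1}(A)$ modulo $\pi^i$ gives an element of $Z_i(A)$, so $L_1(A)\supseteq L_2(A)\supseteq\cdots$.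

**Example.** Let $m=2$ and $A=\lambda+\pi^jB$ with $B$ not scalar modulo $\pi$, as in Section 1. For $i\le j$ the matrix $A^{(i)}$ is scalar, so $L_i(A)=M_2(k)$. For $i>j$, a matrix $x\in M_2(R_i)$ commutes with $A^{(i)}$ exactly when $x$ modulo $\pi^{i-j}$ commutes with $B$ modulo $\pi^{i-j}$. The latter is cyclic, so its centralizer is $R_{i-j}[B]$. Hence $L_i(A)=k[\bar B]$, of dimension $2$.

**Size of the centralizer.** Multiplication by $\pi$ identifies $R_{i-1}$ with $\pi R_i$. So an element of the kernel of $Z_i(A)\to L_i(A)$ is $\pi y$ for a unique $y\in M_m(R_{i-1})$, and $\pi y$ commutes with $A^{(i)}$ exactly when $y$ commutes with $A^{(i-1)}$. The kernel is therefore isomorphic to $Z_{i-1}(A)$ (trivial for $i=1$), and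
$$|Z_n(A)|=q^{\sum_{i=1}^n\dim L_i(A)}.\tag{2}$$

**Burnside.** The number of orbits of $GL_m(R_n)$ acting on $M_m(R_n)$ by conjugation is $|GL_m(R_n)|^{-1}\sum_A|\mathrm{Stab}(A)|$, and the stabilizer of $A$ is the unit group of $Z_n(A)$. Moreover $|GL_m(R_n)|=q^{m^2(n-1)}|GL_m(k)|=q^{m^2n}\prod_{i=1}^m(1-q^{-i})$. The product is at least $\frac12\bigl(1-\sum_{i\ge2}2^{-i}\bigr)=\frac14$. Hence
$$s_m(n)\le 4\,q^{-m^2n}\sum_{A\in M_m(R_n)}q^{\sum_{i=1}^n\dim L_i(A)}.\tag{3}$$

So we must count how many $A$ have a given chain of algebras. The natural way is to lift $A$ from $R_i$ to $R_{i+1}$. Out of $q^{m^2}$ lifts, how many keep the algebra unchanged?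

## 4. Lifting by one level

Two trace identities are used several times. Over any commutative ring, for square matrices,
$$\operatorname{tr}([u,B]y)=\operatorname{tr}(u[B,y]),\qquad \operatorname{tr}([x,Y]y)=\operatorname{tr}(Y[y,x]).\tag{4}$$
Both follow by cyclically permuting factors: $\operatorname{tr}(uBy-Buy)=\operatorname{tr}(uBy-uyB)$, and $\operatorname{tr}(xYy-Yxy)=\operatorname{tr}(Yyx-Yxy)$.

**Lemma 3.** Let $i\ge1$ and let $A_\circ\in M_m(R_i)$ have $L_i(A_\circ)=L$. At most $q^{m^2-\dim[L,L]}$ lifts $A\in M_m(R_{i+1})$ of $A_\circ$ satisfy $L_{i+1}(A)=L$.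

*Proof.* We show that the differences of such lifts are orthogonal to $[L,L]$. Let $A$ and $A'=A+\pi^iY$, $Y\in M_m(k)$, be two such lifts, and let $x_0,y_0\in L$. Since $L_{i+1}(A)=L_{i+1}(A')=L$, we can choose $x,y\in Z_{i+1}(A)$ and $x'\in Z_{i+1}(A')$ reducing to $x_0,y_0,x_0$ respectively. We compute $\operatorname{tr}([x,A']y)\in R_{i+1}$ in two ways.

First, $x'$ commutes with $A'$, so by (4)
$$\operatorname{tr}([x,A']y)=\operatorname{tr}([x-x',A']y)=\operatorname{tr}\bigl((x-x')[A',y]\bigr).$$
Here $x-x'\in\pi M_m(R_{i+1})$, and $[A',y]=\pi^i[Y,y]$ because $y$ commutes with $A$. The product is divisible by $\pi^{i+1}$, so it is $0$.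

Second, $[x,A']=\pi^i[x_0,Y]$, so $\operatorname{tr}([x,A']y)=\pi^i\operatorname{tr}([x_0,Y]y_0)=\pi^i\operatorname{tr}(Y[y_0,x_0])$ by (4).

Hence $\operatorname{tr}(Y[y_0,x_0])=0$ in $k$ for all $x_0,y_0\in L$. The trace form on $M_m(k)$ is nondegenerate, so with $A$ fixed, $Y$ lies in a space of dimension $m^2-\dim[L,L]$. $\square$

**Definition.** For a subalgebra $L$ of a matrix algebra over a field put $w(L)=\dim L-\dim[L,L]$.

A level at which the algebra stays equal to $L$ costs at most $q^{m^2-\dim[L,L]}$ choices of lift and contributes $q^{\dim L}$ to the summand in (3). After division by $q^{m^2}$ it contributes at most $q^{w(L)}$.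

**Example.** The space $[M_m(F),M_m(F)]$ consists of the trace-zero matrices, spanned by the commutators $E_{ij}$ and $E_{ii}-E_{jj}$, $i\ne j$. So $w(M_m(F))=1$. The diagonal matrices have $w=m$. The upper triangular matrices in $M_2(F)$ have dimension $3$ and commutators $FE_{12}$, so $w=2$. The algebra (1) has $w=\Lambda_m$. In the $2\times2$ example the first $j$ levels have $w(M_2(k))=1$ and the others have $w(k[\bar B])=2$. These are the factors $q$ and $q^2$ in $q^{2n-j}=q^{j}q^{2(n-j)}$.

The question is now how large $w$ can be.

## 5. The bound $\dim L-\dim[L,L]\le\lfloor m^2/4\rfloor+1$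

We recall two theorems. *Mantel*: a triangle-free simple graph on $m$ vertices has at most $\lfloor m^2/4\rfloor$ edges. *Borel's fixed point theorem*: a torus acting on a nonempty projective variety over an algebraically closed field has a fixed point.

**Lemma 4.** Let $F$ be a field and $L\subset M_m(F)$ a unital subalgebra. Then $w(L)\le\Lambda_m$.

The plan is to degenerate $L$ to an algebra spanned by diagonal matrices and matrix units, and to read off a triangle-free graph.

**Step 1: a torus-stable algebra with at least the same $w$.** Extending scalars to an algebraic closure changes neither $\dim L$ nor $\dim[L,L]$, since $[L\otimes\bar F,L\otimes\bar F]=[L,L]\otimes\bar F$. So let $F$ be algebraically closed. Put $d=\dim L$, $e=\dim[L,L]$, and consider the set of $d$-dimensional subspaces $U\subset M_m(F)$ with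
$$1\in U,\qquad UU\subset U,\qquad \dim[U,U]\le e .$$
This set is closed in the Grassmannian. Indeed, on a standard chart $U$ has a basis $u_1,\dots,u_d$ whose entries are polynomials in the chart coordinates. The first two conditions say that $1$ and all $u_iu_j$ lie in the span, which is the vanishing of $(d+1)$-minors. The third says that the matrix with rows $[u_i,u_j]$ has rank at most $e$, which is the vanishing of $(e+1)$-minors. The set contains $L$ and is stable under conjugation by the diagonal torus $T$. By Borel's theorem it contains a $T$-stable $U$, and $w(U)\ge d-e=w(L)$. It remains to bound $w(U)$.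

**Step 2: from $U$ to a set of ordered pairs.** The torus acts on $FE_{ij}$ by the character $t_it_j^{-1}$. For $i\ne j$ these are nontrivial and pairwise distinct, so a $T$-stable subspace is the direct sum of its diagonal part and the lines $FE_{ij}$, $i\neq j$, that it contains. Thus
$$U=U_0\oplus\bigoplus_{(i,j)\in S}FE_{ij},\qquad U_0\text{ diagonal}.$$
The space $[U,U]\subset U$ is also $T$-stable and decomposes likewise. Let $S'=\{(i,j)\in S:E_{ij}\notin[U,U]\}$. Then $\dim[U,U]\ge|S|-|S'|$, so
$$w(U)\le\dim U_0+|S'|.$$

**Step 3: constraints on $S'$.**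

(i) If $(i,j)\in S'$ and $h\in U_0$ has diagonal entries $h_1,\dots,h_m$, then $(h_i-h_j)E_{ij}=[h,E_{ij}]\in[U,U]$, and since $E_{ij}\notin[U,U]$ we get $h_i=h_j$.

(ii) If $(i,j)\in S'$, then $(j,i)\notin S$. Otherwise $E_{ii}=E_{ij}E_{ji}\in U$ is a diagonal element of $U$, so $E_{ii}\in U_0$. Its $i$-th and $j$-th entries differ, contradicting (i).

Let $\Gamma$ be the simple graph on $\{1,\dots,m\}$ obtained from $S'$ by forgetting orientations. By (ii) no edge arises twice, so $\Gamma$ has $|S'|$ edges.

(iii) $\Gamma$ has no triangle. Any orientation of a triangle contains a directed path $i\to j\to l$, so suppose $(i,j),(j,l)\in S'$ with $i,l$ also adjacent in $\Gamma$. Since $l\ne i$, we have $E_{jl}E_{ij}=0$, so $E_{il}=E_{ij}E_{jl}=[E_{ij},E_{jl}]$ lies in $U\cap[U,U]$. Therefore $(i,l)\in S\setminus S'$. The third edge must then be $(l,i)\in S'$. But (ii) applied to $(l,i)$ says $(i,l)\notin S$, a contradiction.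

**Step 4: counting.** By (i) the elements of $U_0$ are constant on the connected components of $\Gamma$. If these have sizes $m_1,\dots,m_t$, then $\dim U_0\le t$, and Mantel applied to each component gives
$$w(U)\le t+\sum_{r=1}^t\lfloor m_r^2/4\rfloor .$$
For $a,b\ge1$ we have $\lfloor a^2/4\rfloor+\lfloor b^2/4\rfloor+1\le\lfloor(a+b)^2/4\rfloor$. To see it, take bipartite graphs with $\lfloor a^2/4\rfloor$ and $\lfloor b^2/4\rfloor$ edges on $a$ and $b$ vertices and join them by one edge. That edge lies on no cycle, so the result is bipartite, hence triangle-free, and Mantel applies. Merging the $t$ components one after another uses this $t-1$ times, so $\sum_r\lfloor m_r^2/4\rfloor+(t-1)\le\lfloor m^2/4\rfloor$. Thus $w(U)\le1+\lfloor m^2/4\rfloor$. $\square$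

**Example.** For $m=4$ the algebra (1) is $F\cdot1$ plus the span of $E_{13},E_{14},E_{23},E_{24}$. Here $\Gamma$ is a four-cycle, and $w=1+4=\Lambda_4$.

**Proof of Theorem 2(2) and 2(3).** Part (3) is Lemma 4, with equality for the algebra (1) taken over $F$: it is commutative of dimension $\Lambda_m$. For part (2), the lower bound was shown in Section 2. Conversely, a commuting $n$-tuple lies in the commutative unital subalgebra of $M_m(k)$ that it generates. For this subalgebra $[L,L]=0$, so its dimension is $w(L)\le\Lambda$. It contains at most $q^{\Lambda n}$ $n$-tuples. With $C'$ the number of unital subalgebras of $M_m(k)$, there are at most $C'q^{\Lambda n}$ commuting $n$-tuples, hence at most that many classes. $\square$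

## 6. The tie at the exponent $\Lambda$

Lemmas 3 and 4 suggest an obvious strategy. Group the sum in (3) by chains $L_1\supseteq\dots\supseteq L_n$ of unital subalgebras. We say that a chain has a *drop* at $i$ if $L_{i+1}\ne L_i$. Each drop lowers the dimension, and dimensions lie between $1$ and $m^2$, so there are fewer than $m^2$ drops. A chain is determined by its distinct members and by the positions of its drops, and the set of drops is a set of fewer than $m^2$ elements of $\{1,\dots,n-1\}$. So
$$\text{the number of chains is at most }C_1(n+1)^{m^2},\qquad C_1=C_1(q,m).\tag{5}$$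
Each level without a drop contributes at most $q^{\Lambda}$. The remaining fewer than $m^2$ levels, together with level $1$, contribute at most $q^{m^2}$ each. This yields
$$s_m(n)\le 4C_1(n+1)^{m^2}q^{\Lambda n+m^4+m^2}.$$

And here the strategy stops. The exponent is $\Lambda$, exactly the exponent of $c_m(n)$, so nothing is refuted. Lemma 4 cannot be improved, since the algebra (1) attains the bound. Nothing so far excludes chains that sit for almost all levels at an algebra with $w=\Lambda$.

To get past this, consider a chain that stays constant for a very long time. Then $A$ looks, to high precision, like a matrix over $K$, and the constant algebra $L$ is close to the reduction of a centralizer in $M_m(K)$. For centralizers, $w$ obeys a much better bound.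

**Lemma 5.** Let $F$ be a field, $A\in M_m(F)$, and $Z$ the centralizer of $A$ in $M_m(F)$. Then $w(Z)\le m$.

*Proof.* As an $F[X]$-module with $X$ acting by $A$, we have $F^m=\bigoplus_iV_i$ with $V_i=F[X]/(f_i)$ and $\sum\deg f_i=m$. Then $Z=\bigoplus_{i,j}\mathrm{Hom}_{F[X]}(V_i,V_j)$. Let $e_j\in Z$ be the projection onto $V_j$. For $i\ne j$ and $z\in\mathrm{Hom}(V_i,V_j)$, extended by zero, $e_jz=z$ and $ze_j=0$, so $z=[e_j,z]\in[Z,Z]$. Hence $Z/[Z,Z]$ is spanned by the image of $\bigoplus_i\mathrm{End}(V_i)$. Since $\mathrm{End}_{F[X]}(V_i)\cong F[X]/(f_i)$, this has dimension $\sum\deg f_i=m$. $\square$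

For $m\ge4$ we have $\lfloor m^2/4\rfloor\ge m$, so
$$\Lambda\ge m+1.\tag{6}$$
This gap between $m$ and $\Lambda$ is what we shall exploit. (For $m=2,3$ one has $\Lambda=m$ and there is no gap.)

We cannot simply replace $w(L)$ by $m$. Commutators of elements of $Z_b(A)$ may be nonzero but divisible by $\pi$, so that $[L,L]$ is smaller than the commutator space over $K$. Lemma 3, which moves one level at a time, sees only the reductions modulo $\pi$. So two things are needed: commutators must not be too divisible by $\pi$ (Section 8), and we must lift across many levels in one go, so that the commutators in $M_m(R_b)$ themselves enter (Section 9).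

## 7. Elementary divisors of $x\mapsto[x,A]$

This section extracts the consequence of a constant stretch that makes a long lift possible. Let $\tilde A\in M_m(R)$ lift $A\in M_m(R_n)$. The $R$-linear map $x\mapsto[x,\tilde A]$ on the free module $M_m(R)$ of rank $m^2$ has a Smith form: there are $R$-bases $(v_t),(u_t)$ of $M_m(R)$ with
$$[v_t,\tilde A]=\pi^{\varepsilon_t}u_t,\qquad 0\le\varepsilon_t\le\infty,\quad\pi^\infty=0 .$$
An element $\sum x_tv_t$ is in the centralizer modulo $\pi^i$ exactly when $\pi^{\varepsilon_t}x_t\equiv0\bmod\pi^i$ for all $t$. If $\varepsilon_t\ge i$ there is no condition on $x_t$, and if $\varepsilon_t<i$ it says $\pi^{i-\varepsilon_t}\mid x_t$. So $L_i(A)$ is spanned by the $v_t$ modulo $\pi$ with $\varepsilon_t\ge i$, and for $i\le n$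
$$\dim L_i(A)=\#\{t:\varepsilon_t\ge i\}\ \ge m.\tag{7}$$
The inequality holds because the number of $t$ with $\varepsilon_t=\infty$ is the dimension of the centralizer of $\tilde A$ in $M_m(K)$, and that is at least $m$ (it contains $\bigoplus\mathrm{End}(V_i)$ in the notation of Lemma 5).

**Example.** Let $m=3$ and $A=\mathrm{diag}(0,0,\pi^a)$. The matrix units $E_{13},E_{23}$ and $E_{31},E_{32}$ are multiplied by $\pm\pi^a$, and the other five commute with $A$. So four of the $\varepsilon_t$ are $a$, five are $\infty$. Accordingly $L_i=M_3(k)$ for $i\le a$, and $L_i=M_2(k)\times k$, of dimension $5$, for $i>a$.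

Now suppose $a<b$ are integers and $L_{a+1}(A)=\dots=L_b(A)$ has dimension $\ell$. By (7), exactly $m^2-\ell$ of the $\varepsilon_t$ are $\le a$, and the other $\ell$ are $\ge b$. No elementary divisor lies strictly between. As a consequence, a matrix that almost commutes with $A$ is close to one that commutes with $A$:

**Lemma 6.** Let $L_{a+1}(A)=\dots=L_b(A)$ with $a<b$. If $a<j\le b$, $x\in M_m(R_b)$ and $[x,A^{(b)}]\in\pi^jM_m(R_b)$, then $x=x'+\pi^{j-a}z$ with $x'\in Z_b(A)$ and $z\in M_m(R_b)$.

*Proof.* Write $x=\sum x_tv_t$ with $x_t\in R_b$. Since the $u_t$ form a basis, $\pi^{\varepsilon_t}x_t\in\pi^jR_b$ for every $t$. If $\varepsilon_t\le a$, then $x_t$ is divisible by $\pi^{j-\varepsilon_t}$, hence by $\pi^{j-a}$. These terms together form $\pi^{j-a}z$. If $\varepsilon_t\ge b$, then $v_t$ modulo $\pi^b$ lies in $Z_b(A)$, and these terms together form $x'$. $\square$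

## 8. Greenberg approximation: commutators on a long constant stretch

To transfer Lemma 5 from $K$ to a finite level $R_b$ we need to turn approximate solutions of equations into exact ones. The tool is Greenberg's theorem (Publ. Math. IHES 31 (1966), Thm 1), for the complete discrete valuation ring $R$:

**Theorem (Greenberg).** For polynomials $F_1,\dots,F_r\in R[T_1,\dots,T_N]$ there are integers $N_0\ge1$, $c\ge1$, $s\ge0$ such that for all $\nu\ge N_0$ and $x\in R^N$ with $F(x)\equiv0\bmod\pi^\nu$ there is $y\in R^N$ with $F(y)=0$ and $y\equiv x\bmod\pi^{[\nu/c]-s}$.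

**Example.** For $F=T^2$: if $x^2\equiv0\bmod\pi^\nu$, then $x$ has valuation at least $\nu/2$, so $y=0$ works with $N_0=1$, $c=2$, $s=0$. For $F=T^2-\pi$, which has no zero in $R$ since $x^2$ has even valuation, the element $x=0$ is a zero modulo $\pi$. But $x^2-\pi$ never has valuation above $1$, so there is no zero modulo $\pi^2$. Here the theorem holds with $N_0=2$ and an empty condition.

For elements $x_1,\dots,x_\ell$ of a matrix ring of size $m$ let $C(x)$ be the $\ell^2\times m^2$ matrix whose rows are the coordinates of the commutators $[x_i,x_j]$. If the $x_i$ are a basis of an algebra $Z$ over a field, the rank of $C(x)$ is $\dim[Z,Z]$.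

**Lemma 7.** There is an integer $\gamma\ge1$ depending only on $m,R$ such that the following holds. Let $a\ge1$, $b\ge\gamma a$, $b>a$. Let $A\in M_m(R_b)$ with $L_{a+1}(A)=\dots=L_b(A)=L$, $\ell=\dim L$, and let $x_1,\dots,x_\ell\in Z_b(A)$ lift a basis of $L$. Then some $(\ell-m)\times(\ell-m)$ minor of $C(x)$ is $\not\equiv0\bmod\pi^{\gamma a}$.

*Proof.* By (7), $\ell\ge m$. If $\ell=m$ the empty minor is $1$, and we are done.

**Step 1: the choice of $\gamma$.** For each $\ell$ with $m<\ell\le m^2$ consider the polynomial system in the entries of $(A,x_1,\dots,x_\ell)$: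
$$[A,x_i]=0\ (1\le i\le\ell),\qquad\text{all }(\ell-m)\text{-minors of }C(x)\text{ vanish}.$$
Let $N_0,c,s$ be Greenberg constants for it. Choose an integer $\gamma\ge1$ that is at least $\max(N_0,c(s+2))$ for all of these finitely many $\ell$. It depends only on $m$ and $R$. Put $\nu=\gamma a$. Then $\nu\ge N_0$, and $\nu/c\ge(s+2)a$, so $[\nu/c]\ge(s+2)a\ge a+s+1$, where the last step uses $a\ge1$. Thus $[\nu/c]-s\ge a+1$.

**Step 2: an exact solution.** Suppose, for contradiction, that all $(\ell-m)$-minors of $C(x)$ are $\equiv0\bmod\pi^\nu$. Lift $(A,x)$ to $(\tilde A,\tilde x)$ over $R$. The equations $[A,x_i]=0$ hold modulo $\pi^b$ and $\nu\le b$, so the whole system holds modulo $\pi^\nu$. By Greenberg's theorem there is an exact solution $(A^*,x^*)$ over $R$ congruent to $(\tilde A,\tilde x)$ modulo $\pi^{a+1}$.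

**Step 3: the $x_i^*$ form a basis of a centralizer over $K$.** By (7), the number $\#\{t:\varepsilon_t\ge a+1\}$ depends only on the matrix modulo $\pi^{a+1}$. For $A^*$ it is therefore $\dim L_{a+1}(A)=\ell$. So $x\mapsto[x,A^*]$ has $m^2-\ell$ elementary divisors of valuation $\le a$, in particular nonzero, and its rank over $K$ is at least $m^2-\ell$. The centralizer $Z$ of $A^*$ in $M_m(K)$ thus has dimension at most $\ell$. On the other hand $x_1^*,\dots,x_\ell^*$ reduce modulo $\pi$ to a basis of $L$. They are linearly independent over $K$, because a relation over $K$ could be scaled to have coefficients in $R$, not all divisible by $\pi$, and would reduce to a nontrivial relation over $k$. They commute with $A^*$. So they form a $K$-basis of $Z$, and $\dim Z=\ell$.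

**Step 4: contradiction.** All $(\ell-m)$-minors of $C(x^*)$ vanish, so $\dim[Z,Z]\le\ell-m-1$, that is, $w(Z)\ge m+1$. This contradicts Lemma 5. $\square$

## 9. Lifting across the second half of a constant stretch

Now we redo Lemma 3 in one jump, from level $i_0$ to level $b$. Its proof worked because a product of an error $\pi$ and a factor $\pi^i$ vanished. Here Lemma 6 provides the error $\pi^{i_0-a}$ and the factor is $\pi^{i_0}$, so the product vanishes in $R_b$ if $2i_0-a\ge b$. That is why we jump only over the second half of the stretch.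

**Lemma 8.** Let $\gamma$ be as in Lemma 7. Let $a\ge1$, $b\ge\gamma a$, $a<i_0<b\le2i_0-a$. Let $L\subset M_m(k)$ have dimension $\ell$. For fixed $A_\circ\in M_m(R_{i_0})$, the number of $A\in M_m(R_b)$ lifting $A_\circ$ with $L_{a+1}(A)=\dots=L_b(A)=L$ is at most $q^{(m^2-\ell+m)(b-i_0)+\gamma a}$.

*Proof.* If there is no such $A$, nothing is to be shown. Otherwise fix one. Any other is $A'=A+\pi^{i_0}Y$ with $Y\in M_m(R_{b-i_0})$, and we count the possible $Y$.

**Step 1: linear equations for $Y$.** Let $x,y\in Z_b(A)$. Then $[x,A']=\pi^{i_0}[x,Y]$ is divisible by $\pi^{i_0}$. Since $L_{a+1}(A')=\dots=L_b(A')$, Lemma 6 applied to $A'$ with $j=i_0$ gives $x=x'+\pi^{i_0-a}z$ with $x'\in Z_b(A')$. As $x'$ commutes with $A'$ and $[A',y]=\pi^{i_0}[Y,y]$, we get by (4), in $R_b$,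
$$\operatorname{tr}([x,A']y)=\pi^{i_0-a}\operatorname{tr}([z,A']y)=\pi^{i_0-a}\operatorname{tr}(z[A',y])=\pi^{2i_0-a}\operatorname{tr}(z[Y,y])=0,$$
because $2i_0-a\ge b$. On the other hand, again by (4),
$$\operatorname{tr}([x,A']y)=\pi^{i_0}\operatorname{tr}([x,Y]y)=\pi^{i_0}\operatorname{tr}(Y[y,x]).$$
Hence $\operatorname{tr}(Y[y,x])=0$ in $R_{b-i_0}$ for all $x,y\in Z_b(A)$.

**Step 2: counting solutions.** Take $x_1,\dots,x_\ell\in Z_b(A)$ lifting a basis of $L$. By Step 1, $Y$ solves the system $\operatorname{tr}(Y[x_i,x_j])=0$ for all $i,j$ over $R_{b-i_0}$. Since $\operatorname{tr}(YM)=\sum_{r,u} Y_{ru}M_{ur}$, the matrix of this homogeneous linear system is $C(x)$ up to a permutation of columns. Lift it to $R$, and let $\delta_1\le\delta_2\le\dots\le\delta_{m^2}\le\infty$ be the valuations of the elementary divisors of the lift, padded with $\infty$ if needed, one for each unknown. In Smith form the system reads $\pi^{\delta_t}y_t=0$, and in $R_{b-i_0}$ this has $q^{\min(\delta_t,b-i_0)}$ solutions. So the number of $Y$ is at most $q^{\sum_t\min(\delta_t,b-i_0)}$.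

The smallest valuation of an $(\ell-m)$-minor of the lift is $\delta_1+\dots+\delta_{\ell-m}$. By Lemma 7 (recall $\gamma a\le b$) it is less than $\gamma a$; for $\ell=m$ the sum is empty. Estimate the first $\ell-m$ terms by $\delta_t$ and the other $m^2-\ell+m$ terms by $b-i_0$:
$$\sum_t\min(\delta_t,b-i_0)\le\gamma a+(m^2-\ell+m)(b-i_0).\qquad\square$$

In the summand of (3), the $b-i_0$ levels of this jump contribute $q^{\ell(b-i_0)}$. Together with the count of Lemma 8, and after division by $q^{m^2(b-i_0)}$, they give at most $q^{m(b-i_0)+\gamma a}$. So each level costs $m$ instead of $\Lambda$, at the price of a one-time loss $\gamma a$. To profit, the stretch must be long compared with its starting point $a$, and the saving must be proportional to $n$.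

## 10. Windows in geometric progression: proof of Theorem 1

Let $m\ge4$. The lower bound for $c_m(n)$ is in Section 2.

**Step 1: find a long constant stretch in every chain.** Put $\rho=2\gamma+4$, assume $n\ge\rho^{m^2}$, and let
$$a_0=\lfloor n/\rho^{m^2}\rfloor\ge1,\qquad a_j=\rho^ja_0\quad(0\le j\le m^2),$$
so that $a_{m^2}\le n$. The $m^2$ windows $\{a_j+1,\dots,a_{j+1}\}$, $0\le j<m^2$, are disjoint. Let $\mathcal C=(L_1\supseteq\dots\supseteq L_n)$ be a chain of unital subalgebras of $M_m(k)$. If $\mathcal C$ is not constant on a window, it has a drop at some $i$ with $a_j+1\le i<a_{j+1}$, and a given drop can spoil only one window. There are fewer than $m^2$ drops, so $\mathcal C$ is constant on some window.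

Fix such a window and put $a=a_j$, $b=a_{j+1}=\rho a$, $L$ the constant value, $\ell=\dim L$, $i_0=\lceil(a+b)/2\rceil$. We check the hypotheses of Lemma 8. Clearly $a\ge1$, $b\ge\gamma a$, $a<i_0$, and $2i_0\ge a+b$ gives $b\le2i_0-a$. Moreover $i_0\le(a+b+1)/2$, so, using $a\ge1$,
$$b-i_0\ge\tfrac12(\rho a-a-1)\ge\tfrac12(\rho-2)a=(\gamma+1)a>0.\tag{8}$$

**Step 2: the contribution of one chain.** Let $N(\mathcal C)=\#\{A\in M_m(R_n):L_i(A)=L_i\text{ for all }i\}$. We claim that, whenever $N(\mathcal C)>0$,
$$q^{-m^2n}N(\mathcal C)\,q^{\sum_i\dim L_i}\le q^{\Lambda n-a_0+m^4+m^2}.\tag{9}$$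
Count $A$ by successive lifting: $A^{(1)}$, then $A^{(2)}$, up to $A^{(i_0)}$, then in one jump $A^{(b)}$, then again one level at a time up to $A^{(n)}=A$. Compare the number of choices with $q^{m^2}$ per level, and write $\sum_{i=1}^n\dim L_i=\dim L_1+\sum_{i=1}^{n-1}\dim L_{i+1}$, so that $\dim L_{i+1}$ is charged to the step $i\to i+1$. The contributions to the exponent of $q$ on the left of (9) are as follows.

- Level $1$: there are at most $q^{m^2}$ choices, so the contribution is at most $\dim L_1\le m^2$.
- A step $i\to i+1$ with $i<i_0$ or $i\ge b$ and no drop: by Lemma 3 there are at most $q^{m^2-\dim[L_i,L_i]}$ lifts, so the contribution is at most $\dim L_{i+1}-\dim[L_i,L_i]=w(L_i)\le\Lambda$ by Lemma 4.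
- A step $i\to i+1$ with $i<i_0$ or $i\ge b$ and a drop: at most $\dim L_{i+1}\le m^2$. There are fewer than $m^2$ of these.
- The block of levels from $i_0$ to $b$, all with $L_{i+1}=L$: by Lemma 8, at most $\ell(b-i_0)-(\ell-m)(b-i_0)+\gamma a=m(b-i_0)+\gamma a$.

There are $n-1-(b-i_0)$ single steps, so the total is at most
$$m^2+m^4+\Lambda\bigl(n-(b-i_0)\bigr)+m(b-i_0)+\gamma a.$$
By (6), $\Lambda-m\ge1$, and then by (8),
$$\le m^2+m^4+\Lambda n-(b-i_0)+\gamma a\le m^2+m^4+\Lambda n-a .$$
Since $a\ge a_0$, this proves (9).

**Step 3: summation.** Sum (9) over all chains with $N(\mathcal C)>0$. By (3), by the count (5) of chains, and by $a_0\ge n\rho^{-m^2}-1$,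
$$s_m(n)\le4C_1(n+1)^{m^2}q^{m^4+m^2+1}\,q^{(\Lambda-\rho^{-m^2})n}\qquad(n\ge\rho^{m^2}).$$
This is the asserted bound with $\eta=\rho^{-m^2}>0$, $C=4C_1q^{m^4+m^2+1}$ and $n_1=\rho^{m^2}$. All of these depend only on $m$ and $R$, since $\gamma$ and $q$ do.

**Step 4: comparison.** With $c_m(n)\ge q^{\Lambda n-m^2}$ we get
$$\frac{s_m(n)}{c_m(n)}\le C\,q^{m^2}(n+1)^{m^2}q^{-\eta n}\longrightarrow0$$
exponentially fast, and $s_m(n)<c_m(n)$ for all large $n$. This proves Theorem 1. $\blacksquare$

## 11. The dividing line between $m=3$ and $m=4$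

**Proof of Theorem 2(1).** Fix $R$. For $m\le3$, equality $s_m(n)=c_m(n)$ for all $n$ is the known result quoted in Section 2. This is the only place where we use it, and Section 1 proves the case $m=2$ by hand. For $m\ge4$ equality fails for all large $n$ by Theorem 1. Parts (2) and (3) were proved in Section 5, so Theorem 2 is complete. $\blacksquare$
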